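\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Projective dimension in OI- and FI-modules\\ need not be eventually linear}


\begin{abstract}
Let $\mathbf P_n$ be the polynomial ring over a field $K$ in a $c\times n$ array of variables. A finitely generated OI- or FI-module over $\mathbf P=(\mathbf P_n)_{n\ge 0}$ is a compatible family of $\mathbf P_n$-modules $\mathbf M_n$ obtained from finitely many generators. It has been conjectured that the projective dimension of $\mathbf M_n$ is eventually a linear function of $n$. We disprove this over every field and for every $c\ge1$, for OI-modules (even graded ones) and for FI-modules. In our examples $\operatorname{pd}\mathbf M_n$ takes only the values $cn$ and $cn-1$. For OI-modules the set of $n$ with value $cn$ can be the zero set of any sequence $yT^nu_0$ with $T$ a square matrix over $K$;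 for FI-modules it is governed by the solvability of a polynomial equation $Q(z)=0$ in natural numbers with coordinate sum $n$. In characteristic $0$ this makes eventual linearity undecidable for an explicit family of FI-modules.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $K$ be a field and $[n]=\{1,\dots,n\}$ for $n\ge0$. The category OI has the sets $[n]$ as objects and the strictly increasing maps $[m]\to[n]$ as morphisms; FI has the same objects, and all injective maps as morphisms. Fix an integer $c\ge1$ and put
\[
\mathbf P_n=K[x_{i,j}:1\le i\le c,\ 1\le j\le n].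
\]
A morphism $\varepsilon:[m]\to[n]$ of either category induces the $K$-algebra map $\mathbf P(\varepsilon):\mathbf P_m\to\mathbf P_n$ with $x_{i,j}\mapsto x_{i,\varepsilon(j)}$. So $\mathbf P$ is a functor to commutative $K$-algebras. A $K$-linear map $f$ from a $\mathbf P_m$-module to a $\mathbf P_n$-module is called \emph{semilinear along} $\varepsilon$ if $f(pu)=\mathbf P(\varepsilon)(p)\,f(u)$ for all $p\in\mathbf P_m$ and all $u$.

An \emph{OI-module} (respectively \emph{FI-module}) $\mathbf M$ over $\mathbf P$ is a functor from OI (respectively FI) to $K$-vector spaces such that each $\mathbf M_n$ is a $\mathbf P_n$-module and $\mathbf M(\varepsilon):\mathbf M_m\to\mathbf M_n$ is semilinear along $\varepsilon$ for every morphism $\varepsilon:[m]\to[n]$. We call $n$ the \emph{width}. The module is \emph{finitely generated} if there are finitely many $g_i\in\mathbf M_{n_i}$ such that every $\mathbf M_n$ is generated over $\mathbf P_n$ by the elements $\mathbf M(\varepsilon)(g_i)$ with $\varepsilon:[n_i]\to[n]$ a morphism. Then every $\mathbf M_n$ is a finitely generated $\mathbf P_n$-module,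 and $\operatorname{pd}\mathbf M_n=\operatorname{pd}_{\mathbf P_n}\mathbf M_n$ is finite whenever $\mathbf M_n\ne0$. The module $\mathbf M$ is \emph{graded} if all $\mathbf M_n$ are graded $\mathbf P_n$-modules (with $\deg x_{i,j}=1$) and all $\mathbf M(\varepsilon)$ preserve degrees.

Since all the modules $\mathbf M_n$ come from one finite list of generators, one may expect their homological invariants to grow regularly with $n$. Simple families agree. For $0\le A\le c$ the quotient of $\mathbf P_n$ by the variables $x_{i,j}$ with $i\le A$ has projective dimension $An$. For $c=1$, the coordinate ring of the union of the $n$ coordinate axes, $\mathbf P_n/(x_{1,i}x_{1,j}:i<j)$, is reduced and all its minimal primes have dimension $1$; hence it has depth $1$ and projective dimension $n-1$ for $n\ge 1$. The following is stated in \cite{Nagel}.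

\begin{conjecture}
If $\mathbf M$ is a finitely generated OI-module or FI-module over $\mathbf P$ with $\mathbf M_n\ne0$ for $n\gg0$, then there are integers $A,B$ such that $\operatorname{pd}\mathbf M_n=An+B$ for all $n\gg0$.
\end{conjecture}

\subsection*{Results}

The conjecture is false, in both categories, over every field and for every $c\ge1$. The simplest counterexample detects the parity of $n$.

\begin{theorem}\label{thm:parity}
For every field $K$ and every $c\ge1$ there is a finitely generated graded OI-module $\mathbf M$ over $\mathbf P$ with $\operatorname{pd}\mathbf M_n=cn-1$ for all even $n\ge2$ and $\operatorname{pd}\mathbf M_n=cn$ for all odd $n\ge1$.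
\end{theorem}

Parity is only the first of many conditions on $n$ that can be detected.

\begin{theorem}\label{thm:OI}
Let $m\ge1$, let $T\in K^{m\times m}$, let $u_0\in K^m$ be a column and $y$ a row of length $m$ over $K$, and put $r(n)=yT^nu_0$. There is a finitely generated graded OI-module $\mathbf M$ over $\mathbf P$ such that, for all $n\ge1$, $\operatorname{pd}\mathbf M_n=cn$ if $r(n)=0$ and $\operatorname{pd}\mathbf M_n=cn-1$ otherwise.
\end{theorem}

For FI-modules we write $\mathbb N=\{0,1,2,\dots\}$.

\begin{theorem}\label{thm:FI}
Let $r\ge1$ and $Q\in K[z_1,\dots,z_r]$; if $c=1$, assume $|K|\ge r$. There is a finitely generated FI-module $\mathbf M$ over $\mathbf P$ such that, for all $n\ge2$, $\operatorname{pd}\mathbf M_n=cn$ if some $z\in\mathbb N^r$ satisfies $z_1+\dots+z_r=n$ and $Q(z)=0$ in $K$, and $\operatorname{pd}\mathbf M_n=cn-1$ otherwise. Moreover $\operatorname{pd}\mathbf M_1=c$. If $c\ge2$ or $r=1$, then $\mathbf M$ can be taken graded.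
\end{theorem}

Consequences are drawn in Corollaries \ref{cor:periodic}, \ref{cor:powers} and \ref{cor:FI}--\ref{cor:undecidable}. The set of $n\ge1$ with $\operatorname{pd}\mathbf M_n=cn$ can be any union of residue classes modulo a fixed integer (OI), or the set of powers of $p$ (OI, certain fields of characteristic $p$). The set of such $n\ge2$ can be the set of perfect squares $n\ge2$ (FI, characteristic $0$). For FI in characteristic $0$ we attach a module to every integer polynomial $q$ so that its projective dimension is eventually linear if and only if $q$ has no zero in natural numbers; so no algorithm decides eventual linearity for this family. The case of graded FI-modules with $c=1$ in characteristic $0$ is not settled here; see Remark \ref{rem:open}.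

\subsection*{The idea}

By the Auslander--Buchsbaum formula, the conjecture concerns depth. All our modules have dimension at most $1$, so that only depth $0$ and depth $1$ are possible, and the question becomes whether $\mathbf M_n$ contains a nonzero element killed by a maximal ideal. We start from a free module $\mathbf F$ and linear maps $\Theta_n$ from $F_n$ to modules of positive depth. The quotient $F_n/\ker\Theta_n$ has no nonzero element killed by a maximal ideal, but the kernels are not compatible with the morphisms. They become compatible when we intersect them with $J_nF_n$ for a suitable ideal $J_n$ of finite colength. The module $\mathbf M_n=F_n/(J_nF_n\cap\ker\Theta_n)$ then has depth $0$ exactly when $\ker\Theta_n$ contains an element outside $J_nF_n$, and this amounts to the existence of a nonzero solution of certain linear equations over $K$ that depend on $n$. Whether there is one need not depend on $n$ in a simple way. Section \ref{sec:parity} shows this for a matrix of signs, Section \ref{sec:general} isolates the construction, and Sections \ref{sec:OI} and \ref{sec:FI} find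 equations that are compatible with OI and with FI.

\section{Depth zero and depth one}

We recall some standard facts. The ring $\mathbf P_n$ is regular, and all its maximal ideals have height $cn$. Let $M\ne0$ be a finitely generated $\mathbf P_n$-module. Then $\operatorname{pd}M$ is the maximum of $\operatorname{pd}M_{\mathfrak m}$ over the maximal ideals $\mathfrak m$ in the support of $M$. For these, $\operatorname{pd}M_{\mathfrak m}=cn-\operatorname{depth}M_{\mathfrak m}$ (Auslander--Buchsbaum) and $0\le \operatorname{depth}M_{\mathfrak m}\le\dim M_{\mathfrak m}$. Finally, $\operatorname{depth}M_{\mathfrak m}=0$ if and only if $\operatorname{Hom}(\mathbf P_n/\mathfrak m,M)\ne0$, that is, if and only if some nonzero element of $M$ is killed by $\mathfrak m$. The following lemma is immediate.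

\begin{lemma}\label{lem:depth}
Let $n\ge1$ and let $M\ne0$ be a finitely generated $\mathbf P_n$-module.
\begin{enumerate}
\item[(a)] $\operatorname{pd}M\le cn$, with equality if and only if some nonzero element of $M$ is killed by a maximal ideal of $\mathbf P_n$.
\item[(b)] If $\dim M\le1$, then $\operatorname{pd}M\ge cn-1$.
\end{enumerate}
\end{lemma}

\begin{lemma}\label{lem:nonlinear}
Suppose $\operatorname{pd}\mathbf M_n\in\{cn-1,cn\}$ for all $n\gg0$. If $\operatorname{pd}\mathbf M_n=An+B$ for infinitely many $n$, where $A,B$ are real numbers, then $A=c$ and $B\in\{0,-1\}$. In particular, if both values $cn-1$ and $cn$ occur for infinitely many $n$, then $\operatorname{pd}\mathbf M_n$ is not eventually linear.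
\end{lemma}

\begin{proof}
For infinitely many $n$ we have $(A-c)n+B\in\{0,-1\}$. A function of the form $\alpha n+\beta$ that is bounded on an infinite set of natural numbers is constant, so $A=c$ and $B\in\{0,-1\}$. Thus, if $\operatorname{pd}\mathbf M_n$ is eventually linear, then $\operatorname{pd}\mathbf M_n-cn$ is eventually constant.
\end{proof}

\section{The parity example}\label{sec:parity}

\subsection*{How the module arises}

Let $\mathfrak m_n\subset\mathbf P_n$ be the ideal generated by all variables. Let
\[
F_n=\bigoplus_{k=1}^n\mathbf P_ne_k,\qquad W_n=\bigoplus_{i=1}^nW_{n,i},\qquad W_{n,i}=\bigl(\mathbf P_n/(\text{all variables except }x_{1,i})\bigr)a_i\cong K[x_{1,i}].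
\]
The modules $F_n$ form an OI-module $\mathbf F$ with $\mathbf F(\varepsilon)(p\,e_k)=\mathbf P(\varepsilon)(p)\,e_{\varepsilon(k)}$, generated by $e_1\in\mathbf F_1$. Let $S_n=(s_{ik})$ be the $n\times n$ matrix over $K$ with
\[
s_{ik}=1\ (i>k),\qquad s_{ik}=0\ (i=k),\qquad s_{ik}=-1\ (i<k),
\]
and let $\Theta_n:F_n\to W_n$ be the $\mathbf P_n$-linear map with $\Theta_n(e_k)=\sum_is_{ik}a_i$. The entry $s_{ik}$ depends only on the order relation between $i$ and $k$, and this is what strictly increasing maps preserve:
\begin{equation}\label{eq:s}
s_{\varepsilon(i)\varepsilon(k)}=s_{ik}.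
\end{equation}

The quotient $F_n/\ker\Theta_n$ embeds into $W_n$, so it contains no nonzero element killed by a maximal ideal. The difficulty is that the kernels $\ker\Theta_n$ do not form an OI-submodule. For instance $e_1\in\ker\Theta_1$, but in width $2$ we have $\Theta_2(e_1)=a_2\neq0$: the new place $2$ imposes a new condition. The remedy is to keep only those kernel elements whose coefficients have no constant term,
\[
N_n=\mathfrak m_nF_n\cap\ker\Theta_n,\qquad \mathbf M_n=F_n/N_n .
\]
Under $\varepsilon$, the coefficients of such an element move into the ideal generated by the variables at places in $\operatorname{im}\varepsilon$, and these variables kill $W_{n,i}$ for every new place $i$. The new conditions are then automatic. The price is that a kernel element $u$ with a nonzero constant part has a nonzero class in $\mathbf M_n$, and this class is killed by $\mathfrak m_n$ because $\mathfrak m_nu\subseteq N_n$. This is exactly the effect we want: such elements exist if and only if $S_n$ is singular.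

In width $1$ we have $S_1=(0)$, so $\mathbf M_1=F_1/\mathfrak m_1F_1=K$. In width $2$, $\Theta_2(p\,e_1+q\,e_2)=-q\,a_1+p\,a_2$, so $\ker\Theta_2\subseteq \mathfrak m_2F_2$ and $\mathbf M_2\cong W_2$. In width $3$,
\[
S_3=\begin{pmatrix}0&-1&-1\\1&0&-1\\1&1&0\end{pmatrix}
\]
kills $(1,-1,1)^T$, and $e_1-e_2+e_3$ represents a nonzero element of $\mathbf M_3$ killed by all variables.

\begin{proof}[Proof of Theorem \ref{thm:parity}]
\emph{$N$ is an OI-submodule of $\mathbf F$.} Let $\varepsilon:[n']\to[n]$ be strictly increasing and $u\in N_{n'}$. Then $\mathbf F(\varepsilon)u\in\mathfrak m_nF_n$, and the coefficients of $\mathbf F(\varepsilon)u$ lie in the ideal generated by the $x_{h,j}$ with $j\in\operatorname{im}\varepsilon$. If $i\notin\operatorname{im}\varepsilon$, these variables kill $W_{n,i}$, so the $W_{n,i}$-component of $\Theta_n(\mathbf F(\varepsilon)u)$ is $0$. If $i=\varepsilon(i')$, then by \eqref{eq:s} this component is the image of the $W_{n',i'}$-component of $\Theta_{n'}(u)$ under the well-defined map $W_{n',i'}\to W_{n,i}$, $p\,a_{i'}\mapsto\mathbf P(\varepsilon)(p)\,a_i$; so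 it is $0$ as well. Hence $\mathbf M=\mathbf F/N$ is an OI-module. It is generated by the class of $e_1$ in width $1$, and graded with $\deg e_k=\deg a_i=0$.

\emph{The matrix $S_n$.} Suppose $S_nv=0$. Rows $i$ and $i+1$ of $S_n$ differ only in columns $i$ and $i+1$, and subtracting row $i$ from row $i+1$ gives $v_i+v_{i+1}=0$. So $v_k=(-1)^{k-1}v_1$. If $n$ is even, row $1$ gives $0=-\sum_{k\ge2}v_k=v_1$, since the sum has $n-1$ alternating terms, an odd number, beginning with $-v_1$. So $S_n$ is invertible. If $n$ is odd, put $v_k=(-1)^k$. Row $i$ of $S_nv$ is $\sum_{k<i}v_k-\sum_{k>i}v_k$. For $i$ odd both sums have an even number of alternating terms and are $0$. For $i$ even both have an odd number of terms and begin with $-1$, so both are $-1$. In either case the difference is $0$, so $S_nv=0$ with $v\ne0$.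

\emph{Even $n\ge2$.} Since $S_n$ is invertible, $\Theta_n$ is onto. If $u\in\ker\Theta_n$ has constant part $v\in K^n$, then passing to $W_n/\mathfrak m_nW_n=K^n$ gives $S_nv=0$, so $v=0$ and $u\in\mathfrak m_nF_n$. Hence $N_n=\ker\Theta_n$ and $\mathbf M_n\cong W_n$. Each summand of $W_n$ is $\mathbf P_n$ modulo a regular sequence of $cn-1$ variables, so its projective dimension is $cn-1$ by the Koszul resolution. Hence $\operatorname{pd}\mathbf M_n=cn-1$.

\emph{Odd $n$.} Let $0\ne v\in K^n$ with $S_nv=0$ and put $u=\sum_kv_ke_k$. Then $\Theta_n(u)=0$, $u\notin\mathfrak m_nF_n$, and $\mathfrak m_nu\subseteq N_n$. So the class of $u$ in $\mathbf M_n$ is nonzero and killed by $\mathfrak m_n$, and $\operatorname{pd}\mathbf M_n=cn$ by Lemma \ref{lem:depth}(a).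
\end{proof}

By Lemma \ref{lem:nonlinear}, this already disproves the conjecture.

\section{A general construction}\label{sec:general}

Three features made the example work. A target $W_{n,i}$ has positive depth; it is killed by the chosen ideal at all places $k\ne i$; and the equations in the target at place $i$ restrict, along a morphism whose image contains $i$, to equations of the same family. We now formulate this for more flexible targets. The extra freedom is needed only for FI, in Section \ref{sec:FI}.

\subsection*{Local data}

Let $R=K[x_1,\dots,x_c]$. Then $\mathbf P_n=R_1\otimes_K\dots\otimes_KR_n$, where $R_k$ is the copy of $R$ in the variables $x_{1,k},\dots,x_{c,k}$. In general a subscript $k$ denotes the $k$-th copy of an object over $R$. We fix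
\begin{itemize}
\item ideals $H\subseteq I\subsetneq R$, with $C=R/I$ finite-dimensional over $K$, and $U=R/H$;
\item an element $\theta\in R$ such that $K[\theta]$ is a polynomial ring and $U$ is a nonzero finitely generated free $K[\theta]$-module;
\item a finite-dimensional $C$-module $D$ containing $C$ as a submodule.
\end{itemize}
The \emph{basic data} are $I=(x_1,\dots,x_c)$, $H=(x_2,\dots,x_c)$, $\theta=x_1$ and $C=D=K$; on a first reading one may think of these.

Put $J_n=\sum_kI_k\mathbf P_n$, so that $\mathbf P_n/J_n=C^{\otimes n}$ (all tensor products are over $K$). For $l\in[n]$ let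
\[
W_{n,l}=\Bigl(\bigotimes_{k\ne l}D_k\Bigr)\otimes U_l ,
\]
a $\mathbf P_n$-module on which $R_k$ acts through the $k$-th factor. It is killed by $I_k$ for every $k\ne l$. We write $1\in W_{n,l}$ for $1\otimes\dots\otimes1$, where at the places $k\ne l$ we use $1\in C\subseteq D$. For a morphism $\eta:[n']\to[n]$ with $\eta(l')=l$, let
\[
\iota:W_{n',l'}\to W_{n,l}
\]
transport the factor at $k'$ to the place $\eta(k')$ and insert $1\in D$ at the places outside $\operatorname{im}\eta$. It is semilinear along $\eta$, and $\iota(1)=1$. For the basic data, $J_n=\mathfrak m_n$, $W_{n,l}=K[x_{1,l}]$, and $\iota$ sends $x_{1,l'}$ to $x_{1,l}$.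

\subsection*{Equations}

Let $\mathbf F$ be the free OI- or FI-module on finitely many generators (at least one) of widths $0$ and $1$. Thus $F_n$ is the free $\mathbf P_n$-module with one basis element $\epsilon_i$ for each generator $i$ of width $0$, and basis elements $e_{j,k}$, $k\in[n]$, for each generator $j$ of width $1$. A morphism $\eta$ sends $\epsilon_i\mapsto\epsilon_i$ and $e_{j,k}\mapsto e_{j,\eta(k)}$. For each $n$ let there be given a finite index set $\mathcal E_n$ and, for $\lambda\in\mathcal E_n$, a place $l(\lambda)\in[n]$ and a $\mathbf P_n$-linear map $\Theta_\lambda:F_n\to W_{n,l(\lambda)}$. We think of $\Theta_\lambda(\xi)=0$ as an equation for $\xi\in F_n$ at the place $l(\lambda)$. We require: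
\begin{quote}
$(*)$ for every morphism $\eta:[n']\to[n]$ and every $\lambda\in\mathcal E_n$ with $l(\lambda)\in\operatorname{im}\eta$, either $\Theta_\lambda\circ\mathbf F(\eta)=0$, or $\Theta_\lambda\circ\mathbf F(\eta)=\iota\circ\Theta_{\lambda'}$ for some $\lambda'\in\mathcal E_{n'}$ with $\eta(l(\lambda'))=l(\lambda)$.
\end{quote}
Both sides are semilinear along $\eta$, so each identity need only be checked on basis elements of $F_{n'}$. Nothing is required when $l(\lambda)\notin\operatorname{im}\eta$. Put
\[
\Theta_n=(\Theta_\lambda)_{\lambda}:F_n\to W_n=\bigoplus_{\lambda\in\mathcal E_n}W_{n,l(\lambda)},\qquad N_n=J_nF_n\cap\ker\Theta_n,\qquad \mathbf M_n=F_n/N_n .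
\]

\begin{proposition}\label{prop:general}
The family $\mathbf M$ is a finitely generated module over $\mathbf P$ with $\mathbf M_n\ne0$ for $n\ge1$, and for $n\ge1$
\[
\operatorname{pd}\mathbf M_n=\begin{cases}cn&\text{if }\ker\Theta_n\not\subseteq J_nF_n,\\ cn-1&\text{if }\ker\Theta_n\subseteq J_nF_n.\end{cases}
\]
If $H$, $I$ are homogeneous, $D$ is graded with $C\subseteq D$ a graded submodule, and all basis elements and all $\Theta_\lambda$ have degree $0$, then $\mathbf M$ is graded.
\end{proposition}

\begin{proof}
\emph{$N$ is a submodule of $\mathbf F$.} Let $u\in N_{n'}$ and $\eta:[n']\to[n]$. Then $\mathbf F(\eta)u\in\sum_{k\in[n']}I_{\eta(k)}F_n\subseteq J_nF_n$. If $l(\lambda)\notin\operatorname{im}\eta$, then $\Theta_\lambda(\mathbf F(\eta)u)\in\sum_kI_{\eta(k)}W_{n,l(\lambda)}=0$, because $\eta(k)\ne l(\lambda)$ for all $k$. If $l(\lambda)\in\operatorname{im}\eta$, then $\Theta_\lambda(\mathbf F(\eta)u)$ is $0$ or $\iota(\Theta_{\lambda'}(u))=0$ by $(*)$. So $\mathbf M$ is a quotient of the finitely generated module $\mathbf F$. Since $I\neq R$, $\mathbf M_n$ has the nonzero quotient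 $F_n/J_nF_n$ for $n\ge1$. The statement about gradings is clear from the construction.

\emph{$\dim\mathbf M_n\le1$.} The $\mathbf P_n$-module $W_{n,l}$ is a module over the quotient ring $\bigl(\bigotimes_{k\ne l}C_k\bigr)\otimes U_l$ of $\mathbf P_n$, which is a finitely generated $K[\theta_l]$-module and therefore has dimension at most $1$. The map $u\mapsto(u\bmod J_nF_n,\Theta_n(u))$ induces an embedding $\mathbf M_n\hookrightarrow F_n/J_nF_n\oplus W_n$, and $F_n/J_nF_n$ is finite-dimensional over $K$. So $\dim\mathbf M_n\le1$, and $\operatorname{pd}\mathbf M_n\ge cn-1$ by Lemma \ref{lem:depth}(b).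

\emph{No nonzero element of $W_n$ is killed by a maximal ideal $\mathfrak m$.} It suffices to consider one summand $W_{n,l}$. As a $K[\theta_l]$-module it is a finite direct sum of copies of $U_l$, hence free. As $\mathbf P_n/\mathfrak m$ is finite-dimensional over $K$, the ideal $\mathfrak m$ contains a nonzero polynomial in $\theta_l$, and this polynomial acts injectively on $W_{n,l}$.

\emph{The two cases.} Let $u\in\ker\Theta_n\setminus J_nF_n$. The class $\bar u\in\mathbf M_n$ is nonzero, and $J_nu\subseteq N_n$. So $\mathbf P_n\bar u$ is a nonzero quotient of the finite-dimensional algebra $\mathbf P_n/J_n$; hence it has a simple submodule, that is, a copy of some $\mathbf P_n/\mathfrak m$, and $\operatorname{pd}\mathbf M_n=cn$ by Lemma \ref{lem:depth}(a). If $\ker\Theta_n\subseteq J_nF_n$, then $N_n=\ker\Theta_n$, so $\mathbf M_n$ embeds into $W_n$ and no nonzero element of it is killed by a maximal ideal. So $\operatorname{pd}\mathbf M_n\le cn-1$ by Lemma \ref{lem:depth}(a), and equality holds by the second step.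
\end{proof}

Note the asymmetry in $W_{n,l}$: at the place $l$ we work in $U$, where only the relations from $H$ are available, whereas at all other places the relations from $I$ are. The proof uses both halves. If $D$ were used at every place, $W_n$ and $\mathbf M_n$ would be finite-dimensional and the depth always $0$. The condition $I_kW_{n,l}=0$ for $k\ne l$ is what makes $N$ a submodule.

\section{OI-modules and linear recurrences}\label{sec:OI}

Order allows us to run a state through the places $1,2,\dots,n$. We would like to force vectors $v_1,\dots,v_n\in K^m$ to satisfy $v_{l+1}=Tv_l$. But ``$l+1$ is the successor of $l$'' is not preserved by strictly increasing maps; only $k<l$, $k=l$ and $k>l$ are. So we express the state at time $l$ as the initial state plus the sum of \emph{all} earlier increments, where the increment at $k$ is $(T-\mathrm{Id})v_k$. This is a condition of the permitted kind.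

\begin{proof}[Proof of Theorem \ref{thm:OI}]
Use the basic data and put $X=T-\mathrm{Id}$. Let $F_n$ have basis $\epsilon$ (from width $0$) and $e_{j,k}$ for $1\le j\le m$, $k\in[n]$ (from width $1$). For every $l\in[n]$ we take the following maps $F_n\to W_{n,l}=K[x_{1,l}]$:
\begin{itemize}
\item $\Theta_{(l,j)}$ for $1\le j\le m$, with $\epsilon\mapsto-(u_0)_j$ and
\[
e_{j',k}\mapsto -X_{jj'}\ \text{ if }k<l,\qquad e_{j',k}\mapsto\delta_{jj'}\ \text{ if }k=l,\qquad e_{j',k}\mapsto0\ \text{ if }k>l;
\]
\item $\Theta_{(l,0)}$, with $\epsilon\mapsto yu_0$ and $e_{j',k}\mapsto(yX)_{j'}$ for all $k$.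
\end{itemize}
If $\eta$ is strictly increasing and $l=\eta(l')$, then $\eta(k')<l$, $=l$, $>l$ according to whether $k'<l'$, $=l'$, $>l'$. So $\Theta_{(l,j)}\circ\mathbf F(\eta)=\iota\circ\Theta_{(l',j)}$ for $0\le j\le m$, and $(*)$ holds. All maps have degree $0$.

Let $n\ge1$. All matrix entries are constants. So if $\xi\in\ker\Theta_n$, its constant part is killed by $\Theta_n$ modulo $\mathfrak m_n$, hence exactly. Therefore $\ker\Theta_n\not\subseteq\mathfrak m_nF_n$ if and only if there is a nonzero tuple $(a,v_1,\dots,v_n)$ with $a\in K$, $v_k\in K^m$ and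
\[
v_l=au_0+X\sum_{k<l}v_k\quad(1\le l\le n),\qquad a\,yu_0+yX\sum_{k\le n}v_k=0 .
\]
Put $\sigma_l=au_0+X\sum_{k<l}v_k$ for $1\le l\le n+1$. The first $n$ equations say that $v_l=\sigma_l$, so $\sigma_{l+1}=\sigma_l+Xv_l=T\sigma_l$ for $l\le n$. As $\sigma_1=au_0$, they are equivalent to $v_l=aT^{l-1}u_0$ for all $l\le n$, and they imply $\sigma_{n+1}=aT^nu_0$. The last equation reads $y\sigma_{n+1}=a\,r(n)=0$. A solution with $a=0$ is zero, so a nonzero solution exists if and only if $r(n)=0$. Now apply Proposition \ref{prop:general}.
\end{proof}

\begin{corollary}\label{cor:periodic}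
Let $q\ge1$ and $E\subseteq\mathbb Z/q$. Over every field and for every $c\ge1$ there is a finitely generated graded OI-module with, for all $n\ge1$, $\operatorname{pd}\mathbf M_n=cn$ if $n\bmod q\in E$ and $\operatorname{pd}\mathbf M_n=cn-1$ otherwise.
\end{corollary}

\begin{proof}
Let $T$ be the permutation matrix of a $q$-cycle and $u_0$ a basis vector. The vector $T^nu_0$ runs cyclically through the $q$ basis vectors; let $y$ have entry $0$ at those belonging to classes in $E$ and $1$ at the others.
\end{proof}

\begin{corollary}\label{cor:powers}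
Let $\operatorname{char}K=p>0$ and suppose $K$ contains an element $t$ transcendental over $\mathbb F_p$. For every $c\ge1$ there is a finitely generated graded OI-module with, for all $n\ge1$, $\operatorname{pd}\mathbf M_n=cn$ if $n$ is a power of $p$ (including $p^0=1$) and $\operatorname{pd}\mathbf M_n=cn-1$ otherwise. In particular $\operatorname{pd}\mathbf M_n$ does not even agree, for $n\gg0$, with a linear function on each residue class of some fixed modulus.
\end{corollary}

\begin{proof}
Take $y=(1,-1,-1)$, $T=\operatorname{diag}(1+t,t,1)$, $u_0=(1,1,1)^T$. Then $r(n)=(1+t)^n-t^n-1=\sum_{0<i<n}\binom nit^i$ for $n\ge1$. As $t$ is transcendental over $\mathbb F_p$, $r(n)=0$ if and only if $p\mid\binom ni$ for all $0<i<n$. This holds if $n=p^s$. Otherwise $n=p^sm'$ with $p\nmid m'$ and $m'>1$, and the coefficient of $t^{p^s}$ in $(1+t)^n=(1+t^{p^s})^{m'}$ is $m'\ne0$ in $\mathbb F_p$, with $0<p^s<n$. So $r(n)\ne0$.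

If $\operatorname{pd}\mathbf M_n$ were eventually linear on each class modulo some $q$, then by Lemma \ref{lem:nonlinear} $\operatorname{pd}\mathbf M_n-cn$ would be eventually constant on each class, so the powers of $p$ would eventually form a periodic set. They do not, being infinite in number with unbounded gaps.
\end{proof}

\section{FI-modules and counting letters}\label{sec:FI}

\subsection{Constant equations are not enough}

Injective maps forget the order. Take the basic data, generators $e_k$ and equations $\Theta_i:e_k\mapsto s_{ik}\in W_{n,i}$ as in Section \ref{sec:parity}. If we require \eqref{eq:s} for all injective maps $\varepsilon$, then there are $\alpha,\beta\in K$ with $s_{ik}=\alpha$ for $i=k$ and $s_{ik}=\beta$ for $i\ne k$, in all widths. As in Section \ref{sec:parity}, the depth is $0$ exactly when this matrix is singular. If $\alpha\ne\beta$, a vector in its kernel satisfies $(\alpha-\beta)v_i=-\beta\sum_kv_k$, so it is constant, and the matrix is singular if and only if $\alpha+(n-1)\beta=0$. In characteristic $p>0$ this suffices: with $\alpha=0$, $\beta=1$ the matrix is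 singular exactly for $n\equiv1\bmod p$, and by Proposition \ref{prop:general} the FI conjecture fails. In characteristic $0$, however, the matrix is singular for at most one $n$ if $\alpha\ne\beta$, and for all $n\ge2$ if $\alpha=\beta$.

A symmetric equation can only count, and so far the only thing to count was the places. In order to count something that is not determined by $n$, we let each place carry a letter. The device is to choose $C$ so that $C^{\otimes n}=\mathbf P_n/J_n$ sees words of length $n$ in $r$ letters. We first carry this out in the smallest case.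

\begin{example}\label{ex:balanced}
Let $\operatorname{char}K=0$ and $c=1$, and write $x_k=x_{1,k}$. Take $I=(x^2-1)$, $H=0$, $\theta=x$ and $C=D=K[x]/(x^2-1)$. Then $C^{\otimes n}$ is the ring of $K$-valued functions on $\{1,-1\}^n$, and
\[
W_{n,l}=\mathbf P_n/(x_k^2-1:k\ne l).
\]
A word is a point $w\in\{1,-1\}^n$, and at such a point $\sum_kx_k$ takes the value $\sum_kw_k$. It vanishes for some $w$ if and only if $n$ is even. So we want an unknown $a$ subject to $\sum_kx_ka=0$. Let $F_n$ have basis $\epsilon$ (from width $0$) and $\tau_k$, $e_k$ for $k\in[n]$ (from width $1$), and write $\xi=a\epsilon+\sum_kb_k\tau_k+\sum_kd_ke_k$. The equations are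
\[
b_l=a\ \text{ in }W_{n,l};\qquad d_k=x_kb_k\ \text{ in }W_{n,l}\ (k\ne l);\qquad \sum_kd_k=0\ \text{ in }W_{n,l},
\]
for all $l$. Condition $(*)$ is checked, more generally, in the proof of Proposition \ref{prop:Lambda}.

The auxiliary generators are there for the following reasons. One cannot write $d_k=x_ka$ directly: for a morphism $\eta$ with $k\notin\operatorname{im}\eta$, the map $\epsilon\mapsto-x_k$, $e_k\mapsto1$ restricts to $\epsilon\mapsto-x_k$, which is neither zero nor transported from $F_{n'}$. Hence the local copies $b_k$ of $a$: with $\tau_k$ in place of $\epsilon$, the restriction is zero. Nor can one omit the $d_k$ and write $\sum_kx_kb_k=0$: at place $l$ the relation $x_l^2=1$ is not available in $W_{n,l}$, and the solutions below would be lost. Instead, $d_k$ records the value of $x_kb_k$ as seen from the other places $l\ne k$.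

Let $\xi\in\ker\Theta_n$ with $n\ge2$. Reducing modulo $J_n$ and evaluating at $w$, we get $b_k(w)=a(w)$, $d_k(w)=w_ka(w)$ and $\bigl(\sum_kw_k\bigr)a(w)=0$. If $n$ is odd, then $\sum_kw_k\neq0$, so $a$, $b_k$, $d_k$ vanish at every $w$, and $\xi\in J_nF_n$. If $n$ is even, choose $w$ with $\sum_kw_k=0$ and put
\[
p=\prod_k(1+w_kx_k),\qquad \xi=p\Bigl(\epsilon+\sum_k\tau_k+\sum_kw_ke_k\Bigr).
\]
Since $x_k(1+w_kx_k)=w_k(1+w_kx_k)+w_k(x_k^2-1)$, we have $x_kp=w_kp$ in $W_{n,l}$ for $k\ne l$. So all equations hold, and $\xi\notin J_nF_n$ because $p(w)=2^n\ne0$. By Proposition \ref{prop:general}, $\operatorname{pd}\mathbf M_n=n$ for even $n\ge2$ and $\operatorname{pd}\mathbf M_n=n-1$ for odd $n\ge3$.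
\end{example}

\subsection{Letters}

In general we allow $r$ letters, several unknowns and several equations. For the rest of this subsection and the next, let $\mathcal A$, $\mathcal J$ be finite nonempty sets and let
\[
\Lambda(z)=\bigl(\Lambda(z)_{aj}\bigr)_{a\in\mathcal A,\,j\in\mathcal J},\qquad \Lambda(z)_{aj}=\gamma_{aj}+\sum_{l=1}^rz_l\,\alpha_{aj}(l),\qquad \gamma_{aj},\alpha_{aj}(l)\in K,
\]
be a matrix of polynomials of degree at most $1$ in $z_1,\dots,z_r$. In Example \ref{ex:balanced}, the two letters are $1$ and $-1$, and $\Lambda(z)=(z_1-z_2)$. The function $x$ with values $\pm1$ is replaced by elements $f_{aj}$ that take the value $\alpha_{aj}(l)$ at the letter $l$, and the idempotents $(1\pm x)/2$ by elements $\mu_l$.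

\begin{lemma}\label{lem:letters}
Let $r\ge1$ and let $\Lambda$ be as above; if $c=1$, assume $|K|\ge r$. There are local data as in Section \ref{sec:general}, linearly independent elements $\mu_1,\dots,\mu_r\in C$ with span $L$, and elements $f_{aj}\in D$ such that
\begin{enumerate}
\item[(i)] $\mu_lf_{aj}=\alpha_{aj}(l)\mu_l$ in $D$ for all $l,a,j$;
\item[(ii)] for all $n,N\ge1$, every nonzero $C^{\otimes n}$-submodule of $(C^{\otimes n})^N$ contains a nonzero element of $(L^{\otimes n})^N$.
\end{enumerate}
If $c\ge2$ or $r=1$, the data can be chosen graded with all $f_{aj}$ of degree $0$.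
\end{lemma}

\begin{proof}
\emph{Case $c=1$.} Choose distinct $\rho_1,\dots,\rho_r\in K$, with $\rho_1=0$ if $r=1$. Let $H=0$, $\theta=x_1$, $I=\bigl(\prod_l(x_1-\rho_l)\bigr)$ and $D=C\cong K^r$. Let $\mu_l$ be the primitive idempotents and $f_{aj}=\sum_l\alpha_{aj}(l)\mu_l$. Then (i) is clear, and (ii) is trivial since $L=C$. If $r=1$, then $I=(x_1)$ and everything is graded, with $C=K$ in degree $0$.

\emph{Case $c\ge2$.} We want graded data. A graded $C$ is local with residue field $K$. If $f\in C$ and $\mu_lf=\alpha\mu_l$ with $\alpha\in K$ and $\mu_l\ne0$, then $f-\alpha$ is not a unit, so $\alpha$ is the constant term of $f$ and does not depend on $l$. Hence elements of $C$ cannot tell letters apart, and we need a larger module $D$. Let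
\[
I=(x_1,x_2)^r+(x_3,\dots,x_c),\qquad H=(x_1^r,x_3,\dots,x_c)\subseteq I,\qquad \theta=x_2 .
\]
Then $U=K[x_1,x_2]/(x_1^r)$ is free of rank $r$ over $K[x_2]$, and $C=K[x_1,x_2]/(x_1,x_2)^r$. Let $\mu_l=x_1^{l-1}x_2^{r-l}$ for $1\le l\le r$. These form a basis of the degree $r-1$ part $L$ of $C$, and all variables kill $L$. Put
\[
D=\Bigl(C\oplus\bigoplus_{a,j}Cf_{aj}\Bigr)\Big/\operatorname{span}_K\{\mu_lf_{aj}-\alpha_{aj}(l)\mu_l\},
\]
where the $Cf_{aj}$ are free of rank one and $\deg f_{aj}=0$. The span consists of elements killed by all variables, so it is a submodule, and it is spanned by homogeneous elements of degree $r-1$. Since the $\mu_lf_{aj}$ are linearly independent in $\bigoplus Cf_{aj}$, the span meets $C$ only in $0$. So $C\subseteq D$, and (i) holds by construction.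

For (ii), let $V$ be a $K$-vector space. Multiplication by $x_1$ maps the degree $d$ part of $C$ injectively into the degree $d+1$ part for $d<r-1$. Hence an element of $C\otimes V$ killed by $x_1$ lies in $L\otimes V$. Let $0\ne\xi\in(C^{\otimes n})^N$. For $k=1,\dots,n$ in turn, multiply the current element by the highest power of $x_{1,k}$ that does not annihilate it; such a power exists because $x_{1,k}^0=1$ does not annihilate it and $x_{1,k}^r$ does. The result is nonzero and killed by $x_{1,k}$, so at place $k$ it lies in $L$, and multiplications at later places do not change this. The final element is a nonzero multiple of $\xi$ and, as it lies in $L$ at every place, it belongs to $(L^{\otimes n})^N$.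
\end{proof}

\subsection{The module attached to a matrix}

\begin{proposition}\label{prop:Lambda}
Let $r\ge1$ and $\Lambda(z)$ be as above; if $c=1$, assume $|K|\ge r$. There is a finitely generated FI-module $\mathbf M$, graded if $c\ge2$ or $r=1$, such that $\operatorname{pd}\mathbf M_1=c$ and, for all $n\ge2$, $\operatorname{pd}\mathbf M_n=cn$ if there are $z\in\mathbb N^r$ with $z_1+\dots+z_r=n$ and $0\ne u\in K^{\mathcal J}$ with $\Lambda(z)u=0$, and $\operatorname{pd}\mathbf M_n=cn-1$ otherwise.
\end{proposition}

\begin{proof}
Take the data of Lemma \ref{lem:letters}, graded if $c\ge2$ or $r=1$. Let $F_n$ have basis $\epsilon_j$ ($j\in\mathcal J$, from width $0$) and $\tau_{j,k}$ ($j\in\mathcal J$), $e_{a,k}$ ($a\in\mathcal A$) for $k\in[n]$ (from width $1$). For $k\ne l$ let $f_{aj}^{(k)}\in W_{n,l}$ have $f_{aj}$ at place $k$ and $1$ elsewhere. The maps into $W_{n,l}$, for $l\in[n]$, are the following, where basis elements not mentioned go to $0$: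
\begin{itemize}
\item $\Theta_{(0;l,j)}$ for $j\in\mathcal J$: $\ \epsilon_j\mapsto-1$, $\ \tau_{j,l}\mapsto1$;
\item $\Theta_{(1;l,k,a)}$ for $k\in[n]\setminus\{l\}$, $a\in\mathcal A$: $\ e_{a,k}\mapsto1$, $\ \tau_{j,k}\mapsto-f_{aj}^{(k)}$ for all $j\in\mathcal J$;
\item $\Theta_{(2;l,a)}$ for $a\in\mathcal A$: $\ e_{a,k}\mapsto1$ for all $k\in[n]$, $\ \epsilon_j\mapsto\gamma_{aj}\cdot1$ for all $j\in\mathcal J$.
\end{itemize}
They have degree $0$ if the data are graded. (The restriction $k\ne l$ is essential: $f_{aj}$ lives in $D$, which is not available at place $l$.)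

\emph{Condition $(*)$.} Let $\eta:[n']\to[n]$ be injective with $\eta(l')=l$. Since $\eta(k')=l$ if and only if $k'=l'$, we have $\Theta_{(0;l,j)}\mathbf F(\eta)=\iota\,\Theta_{(0;l',j)}$. On both sides of $\Theta_{(2;l,a)}\mathbf F(\eta)=\iota\,\Theta_{(2;l',a)}$, every $e_{a,k'}$ goes to $1$, $\epsilon_j$ goes to $\gamma_{aj}\cdot1$, and all other basis elements go to $0$. For the maps $\Theta_{(1;l,k,a)}$ there are two cases. If $k=\eta(k')$, then $k'\ne l'$, and the basis elements with index $k$ are hit exactly by those with index $k'$; as $\iota(f_{aj}^{(k')})=f_{aj}^{(k)}$, we get $\Theta_{(1;l,k,a)}\mathbf F(\eta)=\iota\,\Theta_{(1;l',k',a)}$. If $k\notin\operatorname{im}\eta$, then $\Theta_{(1;l,k,a)}\mathbf F(\eta)=0$, because $\Theta_{(1;l,k,a)}$ is nonzero only on basis elements with index $k$.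

So Proposition \ref{prop:general} applies, and it remains to decide when $\ker\Theta_n\subseteq J_nF_n$.

\emph{Width $1$.} There are no maps $\Theta_{(1;l,k,a)}$. For $j\in\mathcal J$ the element $\epsilon_j+\tau_{j,1}-\sum_a\gamma_{aj}e_{a,1}$ is killed by all maps $\Theta_{(0;1,j')}$ and $\Theta_{(2;1,a)}$, and it is not in $J_1F_1$. So $\operatorname{pd}\mathbf M_1=c$.

\emph{Width $n\ge2$.} For a word $w\in[r]^n$ let $z(w)\in\mathbb N^r$ be the vector counting how often each letter occurs, and $\mu_w=\mu_{w_1}\otimes\dots\otimes\mu_{w_n}\in L^{\otimes n}$. The vectors $z(w)$ are exactly the $z\in\mathbb N^r$ with $\sum_lz_l=n$, and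
\begin{equation}\label{eq:count}
\gamma_{aj}+\sum_{k=1}^n\alpha_{aj}(w_k)=\Lambda(z(w))_{aj}.
\end{equation}
We show that $\ker\Theta_n\not\subseteq J_nF_n$ if and only if $\Lambda(z(w))u=0$ for some $w\in[r]^n$ and some $u\ne0$.

($\Leftarrow$) Given $w$ and $u$, put $v_{a,k}=\sum_j\alpha_{aj}(w_k)u_j$. Let $\tilde\mu_w=\prod_k\tilde\mu_{w_k}\in\mathbf P_n$, where $\tilde\mu_{w_k}\in R_k$ lifts $\mu_{w_k}\in C_k$, and
\[
\xi=\tilde\mu_w\Bigl(\sum_ju_j\epsilon_j+\sum_{j,k}u_j\tau_{j,k}+\sum_{a,k}v_{a,k}e_{a,k}\Bigr).
\]
Then $\Theta_{(0;l,j)}\xi=\tilde\mu_w(-u_j+u_j)\cdot1=0$. For $k\ne l$ the factor of $W_{n,l}$ at place $k$ is $D$, so (i) gives $\tilde\mu_wf_{aj}^{(k)}=\alpha_{aj}(w_k)\,\tilde\mu_w\cdot1$, and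
\[
\Theta_{(1;l,k,a)}\xi=\Bigl(v_{a,k}-\sum_j\alpha_{aj}(w_k)u_j\Bigr)\tilde\mu_w\cdot1=0 .
\]
Finally, by \eqref{eq:count},
\[
\Theta_{(2;l,a)}\xi=\Bigl(\sum_kv_{a,k}+\sum_j\gamma_{aj}u_j\Bigr)\tilde\mu_w\cdot1=\bigl(\Lambda(z(w))u\bigr)_a\,\tilde\mu_w\cdot1=0 .
\]
If $u_j\ne0$, the coefficient of $\epsilon_j$ in $\xi$ has image $u_j\mu_w\ne0$ in $C^{\otimes n}=\mathbf P_n/J_n$. So $\xi\in\ker\Theta_n\setminus J_nF_n$.

($\Rightarrow$) Let $\xi\in\ker\Theta_n\setminus J_nF_n$. Apply (ii) to the submodule of $F_n/J_nF_n$ generated by the class of $\xi$. After replacing $\xi$ by a $\mathbf P_n$-multiple, which is still in $\ker\Theta_n$, we may assume that its class is nonzero and equal to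
\[
\sum_{w\in[r]^n}\mu_w\Bigl(\sum_ju^w_j\epsilon_j+\sum_{j,k}t^w_{j,k}\tau_{j,k}+\sum_{a,k}v^w_{a,k}e_{a,k}\Bigr)
\]
with coefficients in $K$. Compose each $\Theta_\lambda$ with the $\mathbf P_n$-linear map $W_{n,l}\to D^{\otimes n}$ induced by $U=R/H\to R/I=C\subseteq D$ at place $l$. Since $J_n$ kills $D^{\otimes n}$, the composite factors through $F_n/J_nF_n$. The $\mu_w$ are linearly independent in $D^{\otimes n}$, since $C\subseteq D$, and by (i) multiplying the image of $f_{aj}^{(k)}$ by $\mu_w$ gives $\alpha_{aj}(w_k)\mu_w$. Comparing coefficients of $\mu_w$, we obtain for every $w$: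
\begin{align*}
\text{from }\Theta_{(0;l,j)}:&\quad t^w_{j,l}=u^w_j\ \text{ for all }l\in[n],\ j\in\mathcal J;\\
\text{from }\Theta_{(1;l,k,a)}:&\quad v^w_{a,k}=\sum_j\alpha_{aj}(w_k)\,t^w_{j,k}\ \text{ for all }k\in[n],\ a\in\mathcal A;\\
\text{from }\Theta_{(2;l,a)}:&\quad \sum_kv^w_{a,k}+\sum_j\gamma_{aj}u^w_j=0\ \text{ for all }a\in\mathcal A.
\end{align*}
In the second line we used that for each $k$ there is some $l\ne k$, that is, $n\ge2$. By \eqref{eq:count}, the three lines give $\Lambda(z(w))u^w=0$. If $u^w=0$, then all coefficients belonging to $w$ vanish. As the class of $\xi$ is nonzero, $u^w\ne0$ for some $w$.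
\end{proof}

\subsection{From polynomials to matrices of degree one}

Letter counts enter $\Lambda$ only linearly. To reach an arbitrary polynomial $Q$, we introduce further unknowns that stand for monomials in $z$. For instance, the equations $z_1u-u'=0$ and $-z_2u+(z_1-1)u'=0$ have a nonzero solution $(u,u')$ if and only if
\[
\det\begin{pmatrix}z_1&-1\\-z_2&z_1-1\end{pmatrix}=z_1^2-z_1-z_2
\]
vanishes. In general one unknown for each monomial suffices.

\begin{proof}[Proof of Theorem \ref{thm:FI}]
Let $\delta\ge\deg Q$, with $\delta=0$ if $Q=0$. Let $\mathcal J=\{\nu\in\mathbb N^r:|\nu|\le\delta\}$, where $|\nu|=\nu_1+\dots+\nu_r$, and write $Q=\sum_{\nu\in\mathcal J}q_\nu z^\nu$. Let $b_l$ be the $l$-th unit vector in $\mathbb N^r$. Consider the linear system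
\[
u_{\nu+b_l}-z_lu_\nu=0\quad(|\nu|<\delta,\ 1\le l\le r),\qquad \sum_{\nu\in\mathcal J}q_\nu u_\nu=0
\]
in the unknowns $(u_\nu)_{\nu\in\mathcal J}$. The first group is equivalent to $u_\nu=z^\nu u_0$ for all $\nu\in\mathcal J$, where $u_0$ is the unknown with index $\nu=0$, and then the last equation reads $Q(z)u_0=0$. So a nonzero solution exists if and only if $Q(z)=0$. The system has the form $\Lambda(z)u=0$ with entries of degree at most $1$ in $z$, and Proposition \ref{prop:Lambda} applies.
\end{proof}

\section{Consequences for FI-modules}

\begin{corollary}\label{cor:FI}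
The conjecture fails for FI-modules over every field and for every $c\ge1$. More precisely, if $\operatorname{char}K=p>0$, there is a finitely generated graded FI-module with, for all $n\ge2$, $\operatorname{pd}\mathbf M_n=cn$ if $p\mid n$ and $\operatorname{pd}\mathbf M_n=cn-1$ otherwise. If $\operatorname{char}K=0$, there is a finitely generated FI-module with, for all $n\ge2$, $\operatorname{pd}\mathbf M_n=cn$ if $n$ is even and $\operatorname{pd}\mathbf M_n=cn-1$ if $n$ is odd.
\end{corollary}

\begin{proof}
In characteristic $p$ apply Theorem \ref{thm:FI} with $r=1$ and $Q=z_1$: the only $z$ is $z_1=n$, and $n=0$ in $K$ if and only if $p\mid n$. In characteristic $0$ the field is infinite; take $r=2$ and $Q=z_1-z_2$: the equations $z_1+z_2=n$, $z_1=z_2$ are solvable in $\mathbb N^2$ if and only if $n$ is even. In both cases both values occur infinitely often, and Lemma \ref{lem:nonlinear} applies.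
\end{proof}

\begin{corollary}\label{cor:squares}
If $\operatorname{char}K=0$ and $c\ge1$, there is a finitely generated FI-module with, for all $n\ge2$, $\operatorname{pd}\mathbf M_n=cn$ if $n$ is a perfect square and $\operatorname{pd}\mathbf M_n=cn-1$ otherwise.
\end{corollary}

\begin{proof}
Take $Q=z_1^2-z_1-z_2$ in Theorem \ref{thm:FI}. The equations $z_1+z_2=n$ and $z_1^2=z_1+z_2$ hold if and only if $n=z_1^2$ and $z_2=z_1^2-z_1$; and $z_1^2-z_1\ge0$ for $z_1\in\mathbb N$.
\end{proof}

\begin{corollary}\label{cor:undecidable}
Let $\operatorname{char}K=0$ and $c\ge1$. For $q\in\mathbb Z[z_1,\dots,z_s]$ let $\mathbf M$ be the FI-module attached by the proof of Theorem \ref{thm:FI} to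
\[
Q=q(z)^2+(z_1+\dots+z_s+t_1-t_2)^2
\]
in the $s+2$ variables $z_1,\dots,z_s,t_1,t_2$.
\begin{enumerate}
\item[(a)] If $q$ has a zero in $\mathbb N^s$ with coordinate sum $N$, then $\operatorname{pd}\mathbf M_n=cn$ for all even $n\ge\max(2,2N)$ and $\operatorname{pd}\mathbf M_n=cn-1$ for all odd $n\ge3$.
\item[(b)] If $q$ has no zero in $\mathbb N^s$, then $\operatorname{pd}\mathbf M_n=cn-1$ for all $n\ge2$.
\end{enumerate}
Consequently no algorithm decides from $q$ whether $\operatorname{pd}\mathbf M_n$ is eventually linear.
\end{corollary}

\begin{proof}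
The values of $q(z)$ and $z_1+\dots+z_s+t_1-t_2$ on $\mathbb N^{s+2}$ are integers, and $\mathbb Z\subset K$; a sum of two squares of integers vanishes only if both integers vanish. So $Q$ vanishes in $K$ at a point of $\mathbb N^{s+2}$ if and only if $q(z)=0$ and $t_2=|z|+t_1$, where $|z|=z_1+\dots+z_s$. The coordinate sum of such a point is $|z|+t_1+t_2=2(|z|+t_1)$, which is even. If $q$ has a zero $z$ with $|z|=N$, every even $n\ge2N$ occurs, with $t_1=n/2-N$. If $q$ has no zero in $\mathbb N^s$, no $n$ occurs. This proves (a) and (b).

By (a), (b) and Lemma \ref{lem:nonlinear}, $\operatorname{pd}\mathbf M_n$ is eventually linear if and only if $q$ has no zero in $\mathbb N^s$. By the Davis--Putnam--Robinson--Matiyasevich theorem, no algorithm decides, given $q$, whether $q$ has a zero in $\mathbb N^s$.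
\end{proof}

\begin{remark}\label{rem:open}
For $c\ge2$ all modules in this section can be taken graded. For $c=1$ and $\operatorname{char}K=0$, Theorem \ref{thm:FI} provides graded modules only if $r=1$. A polynomial in one variable over $K$ vanishes at finitely many natural numbers or identically, so these modules have eventually linear projective dimension. We do not settle the conjecture for graded FI-modules with $c=1$ in characteristic $0$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Nagel} Uwe Nagel, \emph{Rationality of Equivariant Hilbert Series and Asymptotic Properties}, arXiv:2006.13083 (2020).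
\end{thebibliography}

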